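\title{Cantor sets and irrationals with the unique midset property in Euclidean and Hilbert spaces}

\begin{abstract}
A metric space has the unique midset property if for every two distinct points exactly one point of the space is equidistant from them. We show that the Hilbert space $\ell^2$ contains copies of the Cantor set and of the space of irrationals whose inherited metric has this property. More generally, for a nonempty discrete space $D$, the power $D^\omega$ embeds in a real Hilbert space in this way if and only if $|D|\le\mathfrak c$. In finite dimensions, $\mathbb R^n$ contains such a copy of the irrationals if and only if $n\ge 2$, and $\mathbb R^{34}$ contains such a Cantor set, while $\mathbb R$ does not.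
\end{abstract}

\section{Introduction}

Let $(X,\rho)$ be a metric space. For distinct points $y,z\in X$ the \emph{midset}, or bisector, of $y$ and $z$ is
\[
M(y,z)=\{x\in X:\rho(x,y)=\rho(x,z)\}.
\]
The space has the \emph{unique midset property} (UMP) if every midset consists of exactly one point.

The property has two halves: midsets are nonempty, and they have at most one point. In a connected space the first half is free, because the continuous function $x\mapsto\rho(x,y)-\rho(x,z)$ is negative at $y$ and positive at $z$. Every interval of $\mathbb R$ has the UMP, and $\mathbb R^n$ fails it for $n\ge2$ because its midsets are hyperplanes. In a disconnected space neither half is free. A one-point space has the UMP vacuously. A two-point space does not, since $y$ and $z$ never belong to $M(y,z)$. A three-point space has the UMP exactly when it is an equilateral triangle.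

It is natural to ask which zero-dimensional spaces carry such a metric. Ito, Ohta and Ono proved that if $D$ is a discrete space with $|D|\le\mathfrak c$, then the product $D^\omega$ of countably many copies of $D$ admits a compatible metric (one that induces the product topology) with the UMP. In particular this holds for the Cantor set and for the space of irrationals. In that theorem the metric may be chosen freely. The following question, which appears in Hattori \cite{Hattori}, asks whether it can be Euclidean.

\medskip
\noindent\textbf{Question.} Is there a subspace $X$ of $\mathbb R^n$ or of the Hilbert space, homeomorphic to the Cantor set or to the space of irrationals, such that the metric inherited from the usual metric has the UMP?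
\medskip

From now on, a \emph{UMP subspace} of a Euclidean or Hilbert space is a subset whose inherited metric has the UMP. This means that each hyperplane bisecting two points of $X$ contains exactly one point of $X$. On the line the hyperplane is the arithmetic midpoint, there is no choice, and the answer is negative. In higher dimensions the equidistant point may lie anywhere on a hyperplane, which leaves room for existence; but now every point of $X$ has to avoid all bisectors except those assigned to it, and every point added to $X$ creates new bisectors. There is also a topological constraint. Suppose that $X$ is compact with the UMP, and let $m(y,z)$ be the point of $M(y,z)$. If $y_n\to y$, $z_n\to z$ and $y\ne z$, then every cluster point of $m(y_n,z_n)$ lies in $M(y,z)$, so $m(y_n,z_n)\to m(y,z)$. Thus equidistant points have to be supplied continuously, for whole blocks of pairs at once. A Cantor set is homeomorphic to its square, so such a demand is at least not absurd.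

The answer to the question is yes, for both spaces.

\begin{theorem}\label{thm:hilbert}
The real Hilbert space $\ell^2$ contains a UMP subspace homeomorphic to the Cantor set and a UMP subspace homeomorphic to the irrationals. More generally, for a nonempty discrete space $D$ the following are equivalent:
\begin{enumerate}
\item[(i)] $|D|\le\mathfrak c$;
\item[(ii)] $D^\omega$ admits a compatible metric with the UMP;
\item[(iii)] $D^\omega$ is homeomorphic to a UMP subspace of a real Hilbert space.
\end{enumerate}
In \textup{(iii)} the Hilbert space can be taken of density $\max(|D|,\aleph_0)$.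
\end{theorem}

\begin{theorem}\label{thm:irr}
The space $\mathbb R^n$ contains a UMP subspace homeomorphic to the irrationals if and only if $n\ge2$. Moreover, every completely metrizable UMP subspace of $\mathbb R$ with more than one point is an interval. In particular, $\mathbb R$ contains no UMP Cantor set.
\end{theorem}

\begin{theorem}\label{thm:cantor}
The space $\mathbb R^{34}$, and hence $\mathbb R^n$ for every $n\ge34$, contains a Cantor set with the UMP.
\end{theorem}

We do not determine the least $n$ such that $\mathbb R^n$ contains a UMP Cantor set; Theorems~\ref{thm:irr} and~\ref{thm:cantor} give $2\le n\le34$.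

The three constructions are different. In Hilbert space (Section~\ref{sec:hilbert}) the set is a vector space over $\mathbb F_3$ with a translation invariant metric, and the point equidistant from $a$ and $b$ is the third point of the affine line through them. In finite dimensions we obtain uniqueness from algebraic independence (Section~\ref{sec:indep}): points carry independent real parameters, and an unwanted equality of distances would be a polynomial relation among them. In the plane (Section~\ref{sec:plane}) we add equidistant points recursively and let them escape to infinity. For a compact example (Section~\ref{sec:cantor}) the recursion has to close up, and we achieve this with seven pieces arranged cyclically.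

\section{Standard facts from topology}\label{sec:facts}

We write $\omega=\{0,1,2,\dots\}$. A space is \emph{zero-dimensional} if it has a base of clopen sets, \emph{completely metrizable} if some compatible metric is complete, and its \emph{density} is the least cardinality of a dense subset. A \emph{sum} of spaces is their disjoint union in which every summand is open. We use the following facts.

\begin{enumerate}
\item[(T1)] A \emph{Cantor set} is a nonempty compact metrizable zero-dimensional space without isolated points. All Cantor sets are homeomorphic. Nonempty clopen subsets, finite products and finite sums of Cantor sets are Cantor sets, and so is $D^\omega$ when $D$ is finite and discrete with $|D|\ge2$. In $\{0,1\}^\omega$, the sets of sequences that begin with $k$ ones followed by a zero $(k\in\omega)$ are pairwise disjoint, nonempty and clopen; so a Cantor set contains infinitely many such subsets and can be partitioned into any finite number of nonempty clopen sets.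
\item[(T2)] The space $\mathbb P$ of irrationals is homeomorphic to $\omega^\omega$. A Cantor set minus a countable dense subset is homeomorphic to $\mathbb P$. Nonempty clopen subsets, finite products and countable sums of copies of $\mathbb P$ are homeomorphic to $\mathbb P$.
\item[(T3)] A completely metrizable subspace of a metric space is a $G_\delta$ subset of it. A comeager subset of a nonempty completely metrizable space is dense (Baire category theorem), and finite intersections of comeager sets are comeager.
\end{enumerate}

For a set $I$, the Hilbert space $\ell^2(I)$ has the orthonormal basis $(e_\iota)_{\iota\in I}$. If $I$ is infinite, its density is $|I|$: finite rational combinations of basis vectors are dense, and the basis vectors are at mutual distance $\sqrt2$.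

\section{Hilbert space: vector spaces over $\mathbb F_3$}\label{sec:hilbert}

The equilateral triangle is the field $\mathbb F_3=\{0,1,-1\}$ with the discrete metric, and the point equidistant from $a$ and $b$ is $-(a+b)$. The same formula works in any vector space over $\mathbb F_3$, provided that the metric is invariant and separates vectors up to sign.

\begin{lemma}\label{lem:F3}
Let $G$ be a vector space over $\mathbb F_3$ and let $\rho$ be a metric on $G$ of the form $\rho(g,h)^2=\psi(g-h)$. Suppose that $\psi(g)=\psi(h)$ implies $h=\pm g$. Then $M(a,b)=\{-(a+b)\}$ for all $a\ne b$.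
\end{lemma}

\begin{proof}
Symmetry of $\rho$ gives $\psi(-g)=\psi(g)$. So $x\in M(a,b)$ if and only if $x-a=\pm(x-b)$. The sign $+$ would give $a=b$. The sign $-$ gives $2x=a+b$, which means $x=-(a+b)$ because $2=-1$ in $\mathbb F_3$.
\end{proof}

Invariant metrics of Hilbert type come from subgroups. If $H$ is a subgroup of $G$, the map $g\mapsto e_{g+H}\in\ell^2(G/H)$ sends $g$ and $h$ to the same vector when $g-h\in H$, and to orthogonal unit vectors otherwise. Given subgroups $H_1,H_2,\dots$ and summable weights $c_k>0$, put
\begin{equation}\label{eq:phi}
\varphi:G\to\ell^2\Big(\bigsqcup_kG/H_k\Big),\qquad\varphi(g)=\sum_k\sqrt{c_k/2}\;e_{(k,\,g+H_k)}.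
\end{equation}
Then
\begin{equation}\label{eq:psi}
\|\varphi(g)-\varphi(h)\|^2=\psi(g-h),\qquad\text{where }\ \psi(g)=\sum_{k:\ g\notin H_k}c_k .
\end{equation}

\begin{example}\label{ex:nine}
Let $G=\mathbb F_3^2$. The first attempt is $H_1=\{g_1=0\}$ and $H_2=\{g_2=0\}$, which gives a product of two equilateral triangles. It fails: $\psi(1,1)=\psi(1,-1)=c_1+c_2$, and the three points $(t,0)$, $t\in\mathbb F_3$, are all equidistant from $(1,1)$ and $(1,-1)$. Add $H_3=\{g_1+g_2=0\}$ and $H_4=\{g_1-g_2=0\}$. Every nonzero $g$ lies in exactly one $H_k$, namely $H_k=\{0,g,-g\}$, and then $\psi(g)=c_1+c_2+c_3+c_4-c_k>0$. If the four weights are distinct, Lemma~\ref{lem:F3} applies, and $\varphi(G)$ is a nine-point UMP subspace of $\mathbb R^{12}$.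
\end{example}

The general case uses the kernels of all finitely supported linear functionals, and weights from which the set $\{k:g\notin H_k\}$ can be read off.

\begin{proof}[Proof of Theorem~\ref{thm:hilbert}]
(iii)$\Rightarrow$(ii) holds because the inherited metric can be transported to $D^\omega$.

(ii)$\Rightarrow$(i). Let $(X,\rho)$ have the UMP and suppose that $|X|>\mathfrak c$. Fix $x\ne x'$ in $X$. The map $y\mapsto(\rho(x,y),\rho(x',y))\in\mathbb R^2$ is not injective, so there are $y\ne z$ with $x,x'\in M(y,z)$, a contradiction. Hence $|X|\le\mathfrak c$, and (ii) gives $|D|\le|D^\omega|\le\mathfrak c$.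

(i)$\Rightarrow$(iii). If $|D|=1$, then $D^\omega$ is a point. If $2\le|D|<\aleph_0$, then $D^\omega$ is homeomorphic to $\mathbb F_3^\omega$ by (T1), and we let $E$ be a one-dimensional subspace of the $\mathbb F_3$-vector space $\mathbb F_3^\omega$. If $|D|=\kappa$ is infinite, then $\kappa\le\mathfrak c=|\mathbb F_3^\omega|$, and we let $E$ be the span of $\kappa$ distinct vectors of $\mathbb F_3^\omega$, so $|E|=\kappa$. In both cases we give $E$ the discrete topology, and $D^\omega$ is homeomorphic to $G=E^\omega$ with the product topology.

For $g=(g_n)\in G$ let $g_{n,j}\in\mathbb F_3$ be the $j$-th coordinate of $g_n$; this makes $G$ a linear subspace of $\mathbb F_3^{\omega\times\omega}$. We use two families of subgroups. For each nonzero finitely supported $\lambda:\omega\times\omega\to\mathbb F_3$ let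
\[
\chi_\lambda(g)=\sum_{n,j}\lambda_{n,j}\,g_{n,j},
\]
and for each $n\in\omega$ let $U_n=\{g:g_0=\dots=g_n=0\}$. The subgroups $\ker\chi_\lambda$ will separate vectors up to sign, and the subgroups $U_n$ will produce the topology. Membership in each of them depends on finitely many $g_n$, and $E$ is discrete, so all of them are open. Both families are countable; list them together as $H_1,H_2,\dots$, with repetitions allowed, and define $\varphi$ and $\psi$ by \eqref{eq:phi} and \eqref{eq:psi} with $c_k=3^{-k}$.

\emph{The map $\varphi$ is a homeomorphism onto its image.} Given $\varepsilon>0$, choose $m$ with $\sum_{k>m}3^{-k}<\varepsilon$. Then $\psi(g-h)<\varepsilon$ for all $h$ in the open neighborhood $g+(H_1\cap\dots\cap H_m)$ of $g$, so $\varphi$ is continuous. Conversely, if $H_k=U_n$ and $\psi(g-h)<3^{-k}$, then $h\in g+U_n$. The sets $g+U_n$ form a neighborhood base at $g$ with intersection $\{g\}$, so $\varphi$ is injective with continuous inverse.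

\emph{If $\psi(g)=\psi(h)$, then $h=\pm g$.} A number $\sum_k\varepsilon_k3^{-k}$ with digits $\varepsilon_k\in\{0,1\}$ determines its digits: if two digit sequences first differ at $k$, the sums differ by at least $3^{-k}-\sum_{j>k}3^{-j}=3^{-k}/2$. Hence $g$ and $h$ lie in the same subgroups $H_k$, and so $\chi_\lambda(g)=0$ if and only if $\chi_\lambda(h)=0$, for every $\lambda$. The coordinate functionals show that $g$ and $h$ have the same zero coordinates. In particular $g=0$ gives $h=0$. If $g\ne0$, fix $p\in\omega\times\omega$ with $g_p\ne0$; then $h_p\ne0$. For $p'\ne p$ the functional $x\mapsto g_px_{p'}-g_{p'}x_p$ is one of the $\chi_\lambda$ and vanishes at $g$, hence at $h$. So $h_{p'}=(h_p/g_p)\,g_{p'}$ for all $p'$, that is, $h=(h_p/g_p)\,g$, and $h_p/g_p=\pm1$.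

By Lemma~\ref{lem:F3}, $\varphi(G)$ has the UMP. Finally, $G/\ker\chi_\lambda$ has at most three elements and $G/U_n$ has $|E|^{n+1}$ elements, so the index set in \eqref{eq:phi} has cardinality at most $\max(|D|,\aleph_0)$. The target of $\varphi$ therefore embeds isometrically in $\ell^2(I)$ with $|I|=\max(|D|,\aleph_0)$, which has the required density. The cases $|D|=3$ and $|D|=\aleph_0$ give the Cantor set and, by (T2), the irrationals in $\ell^2$.
\end{proof}

\begin{remark}
The hypothesis $|D|\le\mathfrak c$ is used to place $E$ inside $\mathbb F_3^\omega$, so that countably many functionals suffice. The field cannot be changed: over $\mathbb F_p$ the same construction gives $\psi(tg)=\psi(g)$ for every scalar $t\ne0$, the argument above gives the converse, and the midset of $a\ne b$ consists of the $p-2$ points $b+(1-t)^{-1}(a-b)$ with $t\ne0,1$. The subgroups $U_n$ are needed when $E$ is infinite. Without them $\varphi$ would induce the topology inherited from $\mathbb F_3^{\omega\times\omega}$, and an infinite subgroup $E$ of the compact metrizable group $\mathbb F_3^\omega$ is not discrete there, since differences of distinct terms of a convergent sequence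 of its elements tend to $0$.
\end{remark}

\section{The real line}\label{sec:line}

\begin{proposition}\label{prop:line}
Every completely metrizable UMP subspace $X$ of $\mathbb R$ with $|X|\ge2$ is an interval.
\end{proposition}

\begin{proof}
For $y\ne z$ in $X$ we have $M(y,z)=X\cap\{\frac{y+z}2\}$, so $X$ is closed under midpoints. By iteration $X$ contains all points $y+r(z-y)$ with $r\in[0,1]$ dyadic, so $X$ is dense in its convex hull $I$, a nondegenerate interval. By (T3), $X$ is a $G_\delta$ subset of $\mathbb R$, and a dense $G_\delta$ subset of $I$ is comeager in $I$. Let $p$ be an interior point of $I$ and let $J\subset I$ be an open interval centered at $p$. The set $X\cap J$ and its reflection in $p$ are both comeager in $J$, so their intersection is dense in $J$ and contains a point $y\ne p$. Then $y$ and $2p-y$ are distinct points of $X$, and their midpoint $p$ belongs to $X$. Thus $\operatorname{int}I\subset X\subset I$.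
\end{proof}

The Cantor set and $\mathbb P\cong\omega^\omega$ are completely metrizable and disconnected, so neither is homeomorphic to a UMP subspace of $\mathbb R$. Complete metrizability cannot be dropped from the proposition: $\mathbb Q$ is closed under midpoints, so it is a UMP subspace of $\mathbb R$.

\section{Algebraically independent Cantor sets}\label{sec:indep}

A set $S\subset\mathbb R$ is \emph{algebraically independent} (over $\mathbb Q$) if $p(s_1,\dots,s_m)\ne0$ for every nonzero polynomial $p$ with integer coefficients and all distinct $s_1,\dots,s_m\in S$. The finite-dimensional constructions need a continuum of independent parameters that vary continuously.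

\begin{lemma}[von Neumann, Mycielski]\label{lem:indep}
Every nondegenerate interval contains an algebraically independent Cantor set.
\end{lemma}

\begin{proof}
List all pairs $(m_i,p_i)$, $i\ge1$, where $m_i\ge1$ and $p_i$ is a nonzero integer polynomial in $m_i$ variables. By recursion on $k$ we construct pairwise disjoint nondegenerate closed intervals $J_s$, $s\in\{0,1\}^k$, of length at most $2^{-k}$, with $J_{s0},J_{s1}\subset J_s$, such that for $i\le k$ the polynomial $p_i$ has no zero on $J_{s_1}\times\dots\times J_{s_{m_i}}$ whenever $s_1,\dots,s_{m_i}\in\{0,1\}^k$ are distinct. For $k=0$ take a closed subinterval of the given interval of length at most $1$. For the step to $k+1$, choose two disjoint open subintervals in each $J_s$, and let $V\subset\mathbb R^{2^{k+1}}$ be the product of these $2^{k+1}$ intervals, with coordinates $x_s$, $s\in\{0,1\}^{k+1}$. The finitely many polynomials $p_i(x_{s_1},\dots,x_{s_{m_i}})$ with $i\le k+1$ and distinct $s_1,\dots,s_{m_i}$ are nonzero, so their zero sets are closed and nowhere dense. Pick a point of $V$ outside all of them, and let the new intervals be the sides of a small closed cube around it.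

The set $K=\bigcap_k\bigcup_{|s|=k}J_s$ is the image of $\{0,1\}^\omega$ under a continuous injection, so it is a Cantor set. If $x_1,\dots,x_{m_i}\in K$ are distinct, then for large $k\ge i$ they lie in distinct intervals of level $k$, and so $p_i(x_1,\dots,x_{m_i})\ne0$.
\end{proof}

Independence is used in the following form. For an algebraically independent set $S$ and $\tau\in S$, let $F_\tau$ be the field of real numbers that are algebraic over $\mathbb Q(S\setminus\{\tau\})$. It contains $S\setminus\{\tau\}$ and the square roots of its own positive elements.

\begin{lemma}\label{lem:transc}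
If a polynomial with coefficients in $F_\tau$ vanishes at $\tau$, then all its coefficients are zero. In particular $\tau\notin F_\tau$.
\end{lemma}

\begin{proof}
Otherwise $\tau$ is algebraic over $F_\tau$, hence over $\mathbb Q(S\setminus\{\tau\})$ by transitivity of algebraic extensions. Clearing denominators gives a nonzero integer polynomial that vanishes at $\tau$ and finitely many other distinct elements of $S$.
\end{proof}

\section{The irrationals in the plane}\label{sec:plane}

We identify $\mathbb R^2$ with $\mathbb C$ and write $\langle\cdot,\cdot\rangle$ for the real inner product. Multiplication by $i$ is rotation by a right angle, so the bisector line of distinct points $P,Q$ is $\{\frac12(P+Q)+it(P-Q):t\in\mathbb R\}$.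

\begin{example}\label{ex:plane}
Start with the points $0$ and $1$. They need an equidistant point; take $p=\frac12+it$ with $t$ transcendental. Then $1$ is not equidistant from $0$ and $p$, since that would mean $\frac14+t^2=1$. So the pair $\{0,p\}$ needs a new point; take $q=\frac p2+iup$ with $u$ transcendental over $\mathbb Q(t)$. Two kinds of accident could occur. The point $q$ might lie on an old bisector, say that of $0$ and $1$; this means $\operatorname{Re}q=\frac14-ut=\frac12$, a nontrivial equation of degree one for $u$ over $\mathbb Q(t)$. Or an old point might be equidistant from $q$ and another old point, say $|q-1|^2=1$; this is an equation of degree two for $u$ with leading coefficient $|p|^2\ne0$. Both are impossible.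
\end{example}

The example contains the whole uniqueness argument: look at the newest point involved in an unwanted equality and read the equality as an equation for its parameter. Adding one point at a time yields only a countable set. We therefore treat a Cantor set of pairs at each step, using a Cantor set of independent parameters.

\subsection*{Labels and boxes}
By Lemma~\ref{lem:indep} and (T1), fix an algebraically independent Cantor set $K\subset(0,1)$ and pairwise disjoint nonempty clopen subsets $K_0,K_1,\dots$ of $K$. The elements of $\Lambda=\bigcup_kK_k$ are called \emph{labels}; a label $\tau\in K_k$ has \emph{index} $\operatorname{ind}\tau=k$. The fields $F_\tau$ are taken with respect to $S=K$.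

We first assign a label to each pair of labels. The pairs in $K_i\times K_j$ with $i<j$ form a Cantor set. The pairs of distinct elements of one $K_i$ do not form a compact set, so we cut them into countably many compact blocks. Fix homeomorphisms $h_i:K_i\to\{0,1\}^\omega$, and for a finite binary word $s$ let $K_i[s]$ be the set of $\tau\in K_i$ such that $h_i(\tau)$ begins with $s$. The \emph{boxes} are the sets
\[
K_i\times K_j\quad(i<j)\qquad\text{and}\qquad K_i[s0]\times K_i[s1]\quad(i\in\omega,\ s\text{ a finite word}).
\]
For distinct labels $y,z$, exactly one of $(y,z)$ and $(z,y)$ lies in a box, and the box is unique: if the indices differ, order the pair by index; if both equal $i$, then $s$ has to be the longest common initial segment of $h_i(y)$ and $h_i(z)$.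

List all boxes, each once, as $A_1\times B_1,\ A_2\times B_2,\dots$ so that $A_k$ and $B_k$ consist of labels of index less than $k$. To do this, fix any enumeration of the boxes in a sequence, and at step $k$ take the first unused box with indices less than $k$. Such a box exists because infinitely many boxes lie in $K_0\times K_0$, and no box is passed over forever because only finitely many precede it. Each box is a Cantor set by (T1); fix homeomorphisms $\pi_k:K_k\to A_k\times B_k$ for $k\ge1$. For distinct labels $y,z$ let $m(y,z)$ be the unique label $\tau$ of index $k\geq1$ with $\pi_k(\tau)\in\{(y,z),(z,y)\}$.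

\subsection*{The map $f$}
Call a point of $\mathbb C$ \emph{rational over} a field $F\subset\mathbb R$ if both its coordinates lie in $F$. Such points are closed under addition, multiplication by $i$ and multiplication by elements of $F$, and their inner products lie in $F$. We define $f:\Lambda\to\mathbb C$ by recursion on the index, preserving the following properties for each $k$:
\begin{enumerate}
\item[(a)] $f$ is continuous on $K_k$, and $|f|>k$ on $K_k$;
\item[(b)] for $\tau\in K_k$, the point $f(\tau)$ is rational over $\mathbb Q(\{\tau\}\cup K_0\cup\dots\cup K_{k-1})$ and is not rational over $F_\tau$;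
\item[(c)] $f$ is injective on $K_0\cup\dots\cup K_k$.
\end{enumerate}
The first part of (b) has a consequence that we use constantly:
\begin{equation}\label{eq:star}
\text{if }\sigma\ne\tau\text{ and }\operatorname{ind}\sigma\le\operatorname{ind}\tau,\text{ then }f(\sigma)\text{ is rational over }F_\tau,
\end{equation}
because $\tau$ is neither $\sigma$ nor a label of index less than $\operatorname{ind}\sigma$. Together with the second part of (b), this shows that (c) follows from (b): of two distinct labels, let $\tau$ be one of larger or equal index; then $f(\sigma)$ is rational over $F_\tau$ and $f(\tau)$ is not.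

Put $f(\tau)=\tau$ on $K_0$; properties (a) and (b) hold by Lemma~\ref{lem:transc}. Let $k\ge1$ and suppose that $f$ is defined on labels of index less than $k$. For $\tau\in K_k$ with $\pi_k(\tau)=(a,b)$ put
\[
M_\tau=\tfrac12\big(f(a)+f(b)\big),\qquad D_\tau=f(a)-f(b).
\]
These are continuous functions on the compact set $K_k$, and $D_\tau\ne0$ because $a\ne b$ and $f$ is injective so far. Hence $|D_\tau|\ge\delta_k>0$ on $K_k$. Choose a positive integer $N_k$ with $N_k\delta_k-\max_{K_k}|M_\tau|>k$ and define
\begin{equation}\label{eq:f}
f(\tau)=M_\tau+i(N_k+\tau)D_\tau .
\end{equation}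
Then (a) holds. The points $M_\tau$ and $D_\tau$ are rational over $\mathbb Q(K_0\cup\dots\cup K_{k-1})\subset F_\tau$, which gives the first part of (b). If $f(\tau)$ were rational over $F_\tau$, then so would be $(N_k+\tau)D_\tau$, and dividing by a nonzero coordinate of $D_\tau$ would give $\tau\in F_\tau$. This completes the recursion, and $f$ is injective on $\Lambda$.

\subsection*{Uniqueness of equidistant points}
An accident of the first kind in Example~\ref{ex:plane} leads to an equation of degree one whose coefficients might both vanish. That happens only if two bisectors coincide, so we exclude this first.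

\begin{lemma}\label{lem:bisectors}
Let $\{a,b\}\ne\{y,z\}$ be two pairs of distinct labels. Then the bisector line of $f(a),f(b)$ differs from the bisector line of $f(y),f(z)$.
\end{lemma}

\begin{proof}
Suppose that both are the same line, so that the reflection in it exchanges $f(a)$ with $f(b)$ and $f(y)$ with $f(z)$. If the pairs shared a label, say $a=y$, then $f(b)=f(z)$ and $b=z$. So the four labels are distinct. Let $w$ be one of maximal index, $w'$ its partner, and $u,u'$ the other pair. With $M=\frac12(f(u)+f(u'))$ and $D=f(u)-f(u')$, the reflection formula gives
\[
f(w)=f(w')-2\,\frac{\langle f(w')-M,D\rangle}{\langle D,D\rangle}\,D .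
\]
The right side is rational over $F_w$ by \eqref{eq:star}, contrary to (b).
\end{proof}

\begin{proposition}\label{prop:plane}
Let $y\ne z$ and $x$ be labels. Then $|f(x)-f(y)|=|f(x)-f(z)|$ if and only if $x=m(y,z)$.
\end{proposition}

\begin{proof}
By \eqref{eq:f}, $f(m(y,z))$ lies on the bisector of $f(y)$ and $f(z)$. Suppose that some $x\ne m(y,z)$ satisfies the equality. Since $f(y)\ne f(z)$, the labels $x,y,z$ are distinct. Let $k$ be the largest of their indices.

If $k=0$, then $|x-y|=|x-z|$ in $\mathbb R$, so $2x=y+z$, contrary to independence.

Let $k\ge1$ and $\operatorname{ind}x=k$. Write $\pi_k(x)=(a,b)$; then $\{a,b\}\ne\{y,z\}$ because $x\ne m(y,z)$. Put $M=\frac12(f(y)+f(z))$ and $D=f(y)-f(z)\ne0$; these points are rational over $F_x$ by \eqref{eq:star}. The equality of distances means $\langle f(x)-M,D\rangle=0$, that is,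
\[
\langle M_x-M,D\rangle+(N_k+x)\langle iD_x,D\rangle=0 .
\]
By Lemma~\ref{lem:transc} the coefficient $\langle iD_x,D\rangle$ of $x$ vanishes, and then $\langle M_x-M,D\rangle=0$ too. The first equation says that $D$ is parallel to $D_x$; this is where the dimension two is used. The second says that $M_x$ lies on the bisector of $f(y),f(z)$. The bisector of $f(a),f(b)$ is the line through $M_x$ perpendicular to $D_x$, so the two bisectors coincide, contrary to Lemma~\ref{lem:bisectors}.

Let $k\ge1$ and let $y$ or $z$ have index $k$; by symmetry we may assume $\operatorname{ind}y=k$. Then $f(x),f(z),M_y,D_y$ are rational over $F_y$, and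
\[
|M_y-f(x)+i(N_k+y)D_y|^2-|f(x)-f(z)|^2=0
\]
is a quadratic equation for $y$ over $F_y$ with leading coefficient $|D_y|^2\ne0$. This contradicts Lemma~\ref{lem:transc}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:irr}]
The statements about $\mathbb R$ were proved in Section~\ref{sec:line}. Since $\mathbb R^2$ embeds isometrically in $\mathbb R^n$ for $n\ge2$, it remains to find a UMP copy of $\mathbb P$ in the plane.

By (a) and (c), the sets $f(K_k)$ are pairwise disjoint and compact, $f$ maps $K_k$ homeomorphically onto $f(K_k)$, and a bounded set meets only finitely many of them. A union of members of such a locally finite family is closed, so each $f(K_k)$ is open in $f(\Lambda)$. Consequently, for any subsets $K_k'\subset K_k$, the space $f(\bigcup_kK_k')$ is homeomorphic to the sum of the spaces $K'_k$. Moreover, if $\Lambda'\subset\Lambda$ is closed under $m$, then $f(\Lambda')$ has the UMP by Proposition~\ref{prop:plane}. So it suffices to find copies $K_k'\subset K_k$ of $\mathbb P$ whose union $\Lambda'$ is closed under $m$; then $f(\Lambda')\cong\mathbb P$ by (T2).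

Let $K_0'$ be the complement in $K_0$ of a countable dense subset. It is homeomorphic to $\mathbb P$ by (T2) and dense in $K_0$ by (T3). For $k\ge1$, with $A_k\subset K_i$, $B_k\subset K_j$ and $i,j<k$, define recursively
\[
K_k'=\pi_k^{-1}\big((A_k\cap K_i')\times(B_k\cap K_j')\big).
\]
Suppose that $K_i'$ and $K'_j$ are dense copies of $\mathbb P$ in $K_i$ and $K_j$. Since $A_k$ is nonempty and clopen in $K_i$, the set $A_k\cap K_i'$ is dense in $A_k$ and is a nonempty clopen subset of $K_i'$, hence a copy of $\mathbb P$; the same holds for $B_k\cap K_j'$. So $K_k'$ is dense in $K_k$ and homeomorphic to $\mathbb P\times\mathbb P\cong\mathbb P$. If $y\ne z$ lie in $\Lambda'=\bigcup_kK'_k$ and $m(y,z)$ has index $k$, then $\pi_k(m(y,z))$ is a point of $A_k\times B_k$ with both coordinates in $\Lambda'$, so $m(y,z)\in K_k'$.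
\end{proof}

\begin{remark}
The integers $N_k$ play no role in Proposition~\ref{prop:plane}; they serve only to make the family $f(K_k)$ locally finite. Taking $\Lambda'=\Lambda$ shows that the plane contains a closed UMP subspace homeomorphic to a sum of countably many Cantor sets. It is unbounded.
\end{remark}

\section{A Cantor set in $\mathbb R^{34}$}\label{sec:cantor}

Two features of the planar construction stand in the way of compactness. Each new piece creates new pairs, so the recursion never ends. And the pairs inside one piece are spread over infinitely many boxes, because they come arbitrarily close to the diagonal. We remove the first obstacle by using finitely many pieces that serve one another cyclically. We remove the second by placing each piece on a sphere whose center belongs to the set: one point is then equidistant from all pairs inside the piece.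

\subsection*{A seven-point model}
If each piece is shrunk to a point, we need a finite UMP space. The equilateral triangle with vertices $a,b,c$ is the smallest, but there the edge $\{a,b\}$ is used twice: by $a$, to be equidistant from $b$ and $c$, and by $b$, to be equidistant from $a$ and $c$. We want a model in which every edge is used by only one of its endpoints, so that the distances along it can be designed for that endpoint alone.

Indices lie in $\mathbb Z_7$. Put $T_c=\{c+1,c+2,c+4\}$.

\begin{lemma}\label{lem:Z7}
Let $a\ne b$ in $\mathbb Z_7$. Exactly one of $a\in T_b$ and $b\in T_a$ holds, and there is exactly one $c$ with $a,b\in T_c$.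
\end{lemma}

\begin{proof}
The sets $\{1,2,4\}$ and $\{-1,-2,-4\}=\{6,5,3\}$ partition $\mathbb Z_7\setminus\{0\}$, which gives the first claim. The differences $2-1,\ 4-2,\ 4-1,\ 1-4,\ 2-4,\ 1-2$ are $1,2,3,4,5,6$. So $a-b=i-j$ for exactly one pair $i\ne j$ in $\{1,2,4\}$, and $c=a-i=b-j$.
\end{proof}

We say that $c$ \emph{owns} the pair $\{c,a\}$ if $a\in T_c$; every pair has one owner. Let
\[
R_c=2000+10c\qquad(c=0,\dots,6).
\]
Suppose that points $P_0,\dots,P_6$ satisfy $|P_c-P_a|^2=R_c$ whenever $c$ owns $\{c,a\}$. For distinct $a,b,c$, the point $P_c$ is equidistant from $P_a$ and $P_b$ if and only if $\{c,a\}$ and $\{c,b\}$ have the same owner, which can only be $c$; that is, if and only if $a,b\in T_c$. By Lemma~\ref{lem:Z7} these seven points form a UMP space. For instance, $P_3$ and $P_5$ have the equidistant point $P_1$, since $T_1=\{2,3,5\}$.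

\subsection*{The plan}
We replace $P_c$ by a small Cantor set $X_c$ near it, whose points $x$ carry independent labels $v_x\in U_c$. Suppose that for $x\in X_c$ and $y\in X_a$ with $a\in T_c$ the squared distance has the form
\[
|x-y|^2=(\text{a function of }x)+v_y-\sigma_a(x).
\]
Then $x$ is equidistant from $y\in X_a$ and $z\in X_b$, with $a,b\in T_c$, if and only if $v_y-v_z=\sigma_a(x)-\sigma_b(x)$. Let a clopen part of $X_c$ be parametrized by pairs $(s,t)\in U_a\times U_b$ with $\sigma_a-\sigma_b=s-t$ there, and let $\sigma_a-\sigma_b$ be far from $0$ on the rest of $X_c$. By independence, $v_y-v_z=s-t$ has the single solution $(s,t)=(v_y,v_z)$.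

Write $x=P_c+d_x$. The term $v_y$ is produced by requiring $|d_y|^2=1+v_y$; one coordinate $\mathbf g_a$ per piece is reserved to adjust the norm. The shifts are produced by the inner products of $d_x$ with the base points. We may take $\sigma_{c+4}=0$, so two coordinates $\mathbf e_c,\mathbf e'_c$ suffice, in which only $P_{c+1}$, respectively $P_{c+2}$, has a nonzero component. Finally, a center for $X_a$ is a point whose distance to $y\in X_a$ does not depend on $v_y$. We give $y$ the component $v_y$ in a fourth coordinate $\mathbf f_a$, and give $x\in X_{a-1}$ a component $\xi_x$ in the same coordinate. This turns $v_y$ into $(1-2\xi_x)v_y$, and we arrange that $\xi_x=\frac12$ at exactly one point. The count is $6+4\cdot7=34$ dimensions.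

\subsection*{Base points}
For $a\in T_c$ put $D_{ca}=D_{ac}=R_c-4$, and put $D_{aa}=0$; by Lemma~\ref{lem:Z7} this defines a symmetric $7\times 7$ matrix, and $|D_{ab}-2000|\le60$ for $a\ne b$. There are points $Q_0,\dots,Q_6\in\mathbb R^6$ with $|Q_a-Q_b|^2=D_{ab}$. Indeed, consider the $6\times6$ matrix $\Gamma$ with entries $\Gamma_{ab}=\frac12(D_{a0}+D_{b0}-D_{ab})$ for $a,b\ne0$. Its diagonal entries $D_{a0}$ are within $60$ of $2000$, and its other entries are within $\frac32\cdot60=90$ of $1000$. So $\Gamma=1000(I+J)+E$, where $J$ is the all-ones matrix and $|E_{ab}|\le90$. Then $\|E\|\le6\cdot90=540<1000$ and $J$ is positive semidefinite, so $\Gamma$ is positive definite. Let $Q_1,\dots,Q_6$ have Gram matrix $\Gamma$ and let $Q_0=0$. Then $|Q_a|^2=D_{a0}$ and $|Q_a-Q_b|^2=D_{a0}+D_{b0}-2\Gamma_{ab}=D_{ab}$.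

Write $\mathbb R^{34}=\mathbb R^6\oplus\mathbb R^{28}$, let $\mathbf e_c,\mathbf e_c',\mathbf f_c,\mathbf g_c$ $(c\in\mathbb Z_7)$ be an orthonormal basis of $\mathbb R^{28}$, and put
\[
P_c=Q_c+\mathbf e_{c-1}+\mathbf e'_{c-2}.
\]
For $a\ne c$ the vectors $\mathbf e_{c-1},\mathbf e'_{c-2},\mathbf e_{a-1},\mathbf e'_{a-2}$ are distinct, so $|P_c-P_a|^2=D_{ca}+4=R_c$ for $a\in T_c$.

\subsection*{The pieces}
By Lemma~\ref{lem:indep} and (T1), let $U\subset(0,\frac1{100})$ be an algebraically independent Cantor set, partitioned into nonempty clopen sets $U_c$, $c\in\mathbb Z_7$. The fields $F_v$ are now taken with respect to $S=U$. Partition each $U_c$ into nonempty clopen \emph{parts} $U_c^{12},U_c^{14},U_c^{24}$, one for each pair in $T_c$, fix homeomorphisms $\theta_c^{ij}:U_{c+i}\times U_{c+j}\to U_c^{ij}$, and fix $q_c\in U_c^{24}$. For $v=\theta_c^{ij}(s,t)\in U_c$ define $\alpha,\beta,\xi$ by the following table.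
\[
\begin{array}{c|ccc}
v\in&\alpha&\beta&\xi\\\hline
U_c^{12}&\frac14+\frac{s-t}2&\frac14&0\\[2pt]
U_c^{14}&\frac{s-t}2&\frac14&0\\[2pt]
U_c^{24}&\frac14&\frac{s-t}2&\frac12+v-q_c
\end{array}
\]
The number $\xi$ will affect only distances to $X_{c+1}$. It is zero on the two parts that serve pairs involving $X_{c+1}$, and it passes through $\frac12$, at $v=q_c$ only, on the part that does not. Since $|s-t|<0.01$ and $|v-q_c|<0.01$, we have $|\alpha|,|\beta|\le0.255$ and $0\le\xi\le0.51$. Therefore
\[
1+v-\alpha^2-\beta^2-v^2-\xi^2>1-2(0.255)^2-(0.01)^2-(0.51)^2>0.6,
\]
and we let $w>0$ be the square root of the left side. Put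
\[
x_c(v)=P_c+d,\qquad d=\alpha\,\mathbf e_c+\beta\,\mathbf e_c'+v\,\mathbf f_c+\xi\,\mathbf f_{c+1}+w\,\mathbf g_c,\qquad\text{so that }|d|^2=1+v .
\]
Let $X_c=x_c(U_c)$ and $X=\bigcup_cX_c$. The map $x_c$ is continuous on each of the three clopen parts, and it is injective because $v$ is the $\mathbf f_c$-coordinate of $x_c(v)$. So $X_c$ is a Cantor set. For $x=x_c(v)\in X_c$ we write $v_x,\alpha_x,\beta_x,\xi_x,w_x,d_x$ for the corresponding quantities, and we say that $x$ lies in part $ij$ if $v_x\in U_c^{ij}$.

\begin{lemma}\label{lem:dist}
Let $a\in T_c$, $x\in X_c$ and $y\in X_a$. Then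
\begin{equation}\label{eq:dist}
|x-y|^2=R_c+2+v_x+\begin{cases}-2\alpha_x+(1-2\xi_x)v_y,&a=c+1,\\-2\beta_x+v_y,&a=c+2,\\v_y,&a=c+4,\end{cases}
\end{equation}
and $R_c+1<|x-y|^2<R_c+3$. For $x,x'\in X_c$ we have $|x-x'|^2<5$.
\end{lemma}

\begin{proof}
Expanding $|(P_c-P_a)+d_x-d_y|^2$ gives
\[
|x-y|^2=R_c+(1+v_x)+(1+v_y)-2\langle d_x,d_y\rangle+2\langle P_c-P_a,d_x\rangle-2\langle P_c-P_a,d_y\rangle .
\]
Since $a\ne c$, a basis vector can occur in both $d_x$ and $d_y$ only as $\mathbf f_{c+1}=\mathbf f_a$ or as $\mathbf f_c=\mathbf f_{a+1}$. The second means $a=c-1\notin T_c$. So $\langle d_x,d_y\rangle$ is $\xi_xv_y$ if $a=c+1$, and $0$ otherwise. The base points are orthogonal to all $\mathbf f$ and $\mathbf g$ vectors, and $\langle P_b,\mathbf e_{b'}\rangle$ and $\langle P_b,\mathbf e'_{b'}\rangle$ are nonzero, and then equal to $1$, only for $b=b'+1$ and $b=b'+2$, respectively. Hence $\langle P_c,d_x\rangle=\langle P_a,d_y\rangle=0$; next, $\langle P_a,d_x\rangle$ is $\alpha_x$, $\beta_x$ or $0$ according as $a=c+1$, $c+2$ or $c+4$; and $\langle P_c,d_y\rangle=0$, because $a=c-1$ and $a=c-2$ are not in $T_c$. This gives \eqref{eq:dist}. As $|1-2\xi_x|\le1$,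 the right side differs from $R_c+2$ by at most $0.01+0.51+0.01<1$. Finally, $|x-x'|^2=|d_x-d_{x'}|^2\le(|d_x|+|d_{x'}|)^2\le4(1.01)<5$.
\end{proof}

In \eqref{eq:dist} the point $y$ enters only through its label: this is the gain from giving each pair of pieces a single owner. The lemma shows that the compact sets $X_c$ are pairwise disjoint, so $X$ is a Cantor set by (T1). It remains to compute the midsets.

\subsection*{Pairs in different pieces}

\begin{proposition}\label{prop:diff}
Let $y\in X_{c+i}$ and $z\in X_{c+j}$ with $i<j$ in $\{1,2,4\}$. Then $M(y,z)=\{x_c(\theta_c^{ij}(v_y,v_z))\}$.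
\end{proposition}

By Lemma~\ref{lem:Z7}, every pair of points in different pieces is of this form after the points are suitably named.

\begin{proof}
Put $a=c+i$, $b=c+j$, and let $x\in M(y,z)$. The point $x$ is not in $X_a\cup X_b$, since squared distances are less than $5$ within a piece and greater than $2000$ between pieces. So $x\in X_{c'}$ with $c'\notin\{a,b\}$. The intervals $(R_r+1,R_r+3)$ are pairwise disjoint, so by Lemma~\ref{lem:dist} the pairs $\{c',a\}$ and $\{c',b\}$ have the same owner. The owner is $c'$, so $a,b\in T_{c'}$ and $c'=c$.

Now let $x\in X_c$ be arbitrary, let $(s,t)$ be the pair coded by $v_x$, and put $\mu_x=1-2\xi_x$. By \eqref{eq:dist}, $x\in M(y,z)$ if and only if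
\[
\begin{array}{ll}
\mu_xv_y-v_z=2\alpha_x-2\beta_x,&\quad(i,j)=(1,2),\\
\mu_xv_y-v_z=2\alpha_x,&\quad(i,j)=(1,4),\\
v_y-v_z=2\beta_x,&\quad(i,j)=(2,4).
\end{array}
\]
The right sides take the following values on the three parts.
\[
\begin{array}{c|ccc}
&2\alpha_x-2\beta_x&2\alpha_x&2\beta_x\\\hline
\text{part }12&s-t&\frac12+(s-t)&\frac12\\[2pt]
\text{part }14&-\frac12+(s-t)&s-t&\frac12\\[2pt]
\text{part }24&\frac12-(s-t)&\frac12&s-t
\end{array}
\]
The left sides have absolute value less than $0.02$, and the entries off the diagonal have absolute value greater than $0.49$. So a solution $x$ lies in part $ij$. There the condition reads $v_y-v_z=s-t$, because $\mu_x=1$ on parts $12$ and $14$ and $\mu_x$ does not occur for $(i,j)=(2,4)$. Here $v_y,s\in U_a$ and $v_z,t\in U_b$. If $s\ne v_y$, then $v_y=s+v_z-t\in F_{v_y}$, contrary to Lemma~\ref{lem:transc}. So the condition holds if and only if $(s,t)=(v_y,v_z)$.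
\end{proof}

\subsection*{Pairs in the same piece}

\begin{proposition}\label{prop:same}
Let $y\ne z$ in $X_a$. Then $M(y,z)=\{x_{a-1}(q_{a-1})\}$.
\end{proposition}

\begin{proof}
We have $v_y\ne v_z$, so after exchanging $y$ and $z$ if necessary we may assume $v_y\ne q_a$. Let $x\in X_c$ with $x\ne y,z$. By Lemma~\ref{lem:Z7}, either $a\in T_c$, or $c\in T_a$, or $c=a$.

\emph{Case $a\in T_c$.} In \eqref{eq:dist} all terms depending on $x$ alone cancel, so $|x-y|^2-|x-z|^2$ equals $v_y-v_z\ne0$ if $a=c+2$ or $a=c+4$, and equals $(1-2\xi_x)(v_y-v_z)$ if $a=c+1$. The last expression vanishes if and only if $\xi_x=\frac12$, that is, $x=x_{a-1}(q_{a-1})$. This case contributes exactly one point.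

In the other two cases we show that $x\notin M(y,z)$ by reading the equality of distances as an equation for $v_y$ over $F=F_{v_y}$. The field $F$ contains $q_a$ and every $U_b$ with $b\ne a$. For every $u\in X_a$, including $u=y$, the numbers $\alpha_u,\beta_u$ lie in $F$, since they are built from $s,t\in U_b$ with $b\in T_a$. If $u\in X_a$ and $u\ne y$, then also $v_u,\xi_u\in F$, and $w_u\in F$ because $w_u^2\in F$. For $y$ itself,
\[
\xi_y=\varepsilon\big(\tfrac12+v_y-q_a\big),\qquad\text{where }\varepsilon=1\text{ if }v_y\in U_a^{24}\text{ and }\varepsilon=0\text{ otherwise}.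
\]

\emph{Case $c\in T_a$.} Apply \eqref{eq:dist} with $a$ as the owner; the point $x$ enters only through $v_x\in U_c\subset F$. For the pair $z,x$ the formula gives $|x-z|^2\in F$. For the pair $y,x$ it gives
\[
|x-y|^2=R_a+2+v_y+\begin{cases}-2\alpha_y+v_x-2\varepsilon(\frac12+v_y-q_a)v_x,&c=a+1,\\-2\beta_y+v_x,&c=a+2,\\v_x,&c=a+4.\end{cases}
\]
This is $Av_y+B$ with $B\in F$, where $A=1-2\varepsilon v_x$ for $c=a+1$ and $A=1$ otherwise. In all cases $A\in F$, and $A\ne0$ since $v_x<\frac1{100}$. So $|x-y|=|x-z|$ would give $v_y\in F$, which is impossible.

\emph{Case $c=a$.} Here $|x-u|^2=|d_x-d_u|^2=2+v_x+v_u-2\langle d_x,d_u\rangle$ for $u\in X_a$. Suppose that $|x-y|=|x-z|$. Then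
\[
v_y-2\langle d_x,d_y\rangle=C,\qquad C=v_z-2\langle d_x,d_z\rangle,
\]
and $C\in F$ because all coordinates of $d_x$ and $d_z$ lie in $F$. Since
\[
\langle d_x,d_y\rangle=\alpha_x\alpha_y+\beta_x\beta_y+v_xv_y+\xi_x\xi_y+w_xw_y ,
\]
the equation becomes $Av_y+B=2w_xw_y$ with
\[
A=1-2v_x-2\varepsilon\xi_x\in F,\qquad B=-2\alpha_x\alpha_y-2\beta_x\beta_y-2\varepsilon\xi_x\big(\tfrac12-q_a\big)-C\in F .
\]
The number $w_y$ is a square root of a polynomial in $v_y$, so we square and use $\varepsilon^2=\varepsilon$:
\[
(Av_y+B)^2-4w_x^2\Big(1+v_y-v_y^2-\alpha_y^2-\beta_y^2-\varepsilon\big(\tfrac12+v_y-q_a\big)^2\Big)=0 .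
\]
This is a polynomial equation for $v_y$ over $F$. The coefficient of $v_y^2$ is $A^2+4(1+\varepsilon)w_x^2$, which is positive because $w_x>0$. This contradicts Lemma~\ref{lem:transc}.

The points $y$ and $z$ do not lie in $M(y,z)$, so the midset is the single point found in the first case.
\end{proof}

Propositions~\ref{prop:diff} and~\ref{prop:same} show that every midset in the Cantor set $X\subset\mathbb R^{34}$ has exactly one point. Since $\mathbb R^{34}$ embeds isometrically in $\mathbb R^n$ for $n\ge34$, this proves Theorem~\ref{thm:cantor}.

\begin{thebibliography}{1}
\bibitem{Hattori} Yasunao Hattori, \emph{Special metrics}, arXiv:math/0204130 (2002).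
\end{thebibliography}
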